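# Subset sums of one color: the smallest possible upper logarithmic density

## The block $\{5,\dots,10\}$, and two colors in blocks of ratio $4$

Take the six integers $5,6,7,8,9,10$ and form all sums of distinct elements. One summand gives $5,\dots,10$. Two summands give $11,\dots,19$, three give $18,\dots,27$, four give $26,\dots,34$, five give $35,\dots,40$, and all six give $45$. (For fixed $k$, the $k$-element sums of a block of consecutive integers fill an interval, because one can raise one summand by $1$ at a time.) So the sums are all integers from $5$ to $40$, and $45$.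

Two features matter. No sum lies below the smallest element. No sum exceeds the total, and the total of a set of positive integers with largest element $N$ is at most $N(N+1)/2\le N^2$. On a logarithmic scale: **if the logarithms of a set lie in $(s,s']$, the logarithms of its nonzero subset sums lie in $(s,2s']$.** The lower end stays, and the upper end at most doubles.

Now color all positive integers with two colors. For $k\ge 1$, an integer $n$ with $4^{k-1}<\log n\le 4^k$ is red if $k$ is odd and blue if $k$ is even; the integers $1,2$ get any colors. A red sum greater than $3$ has a largest summand in some odd block $k$, so its logarithm lies in $(4^{k-1},2\cdot 4^k]$. Thus the logarithms of red sums lie in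
$$(1,8],\quad (16,128],\quad (256,2048],\ \dots$$
and red sums leave the gaps $(8,16]$, $(128,256]$, and so on. Blue sums live in $(4,32]$, $(64,512]$, and so on.

To measure how much is filled, give $n$ the weight $1/n$, because $\sum_{e^u<n\le e^v}1/n$ is $v-u$ up to a bounded error. Stop at $x=e^t$ with $t=2\cdot 4^k$, $k$ odd, at the end of a filled stretch. Up to lower-order terms the red sums have weight at most
$$\Big(2-\frac14\Big)\big(4^k+4^{k-2}+4^{k-4}+\cdots\big)\le\frac74\cdot\frac{16}{15}\cdot 4^k=\frac{28}{15}\cdot 4^k .$$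
The total weight up to $x$ is about $t=2\cdot 4^k$, so the proportion is at most $14/15$. The same holds for blue, and other stopping times give no larger value, since the proportion rises along a filled stretch and falls along a gap.

Compare this with the coloring by parity. Every odd $n$ is a sum of one odd number, and every even $n\ge4$ is $1+(n-1)$, so sums of distinct odd numbers miss only $2$, and the proportion for that color is $1$. Blocks do better than parity. Is $14/15=0.9333\dots$ the best possible with two colors? What is the best with $r$ colors?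

## Logarithmic density, the constant $c_r$, and the two theorems

Throughout, $\log$ is the natural logarithm, $\mathbb N$ is the set of positive integers, $[r]=\{1,\dots,r\}$, and $X\triangle Y$ is the symmetric difference.

**Definition.** For a set $A$ of positive integers and $x>1$ put $d_\ell(A;x)=\frac1{\log x}\sum_{a\in A,\,a\le x}\frac1a$. The **upper logarithmic density** of $A$ is $\bar d_\ell(A)=\limsup_{x\to\infty}d_\ell(A;x)$. We say that $A$ has logarithmic density $0$ if $\bar d_\ell(A)=0$.

For example, the multiples of $h$ have upper logarithmic density $1/h$, since $\sum_{hj\le x}\frac1{hj}=\frac1h\log x+O(1)$. The set of $n$ with $\log n\in(4^{k-1},2\cdot4^{k-1}]$ for some $k\ge1$ has, at $x=e^t$ with $t=2\cdot 4^{k-1}$, weight about $4^{k-1}\cdot\frac43$, which is the fraction $\frac23$ of $t$; this is its upper logarithmic density, because the proportion falls along gaps.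

**Definition.** For a set $A$ of positive integers, $\Sigma(A)=\{\sum_{s\in S}s:S\subseteq A\}$ is the set of all integers that are sums of distinct elements of $A$.

For instance $\Sigma(\{5,\dots,10\})=\{0\}\cup\{5,\dots,40\}\cup\{45\}$. The element $0$ is ignored in all densities.

**Definition.** For an integer $r\ge2$,
$$c_r=\min_{\mathbb N=A_1\sqcup\cdots\sqcup A_r}\ \max_{i\in[r]}\ \bar d_\ell(\Sigma(A_i)),$$
the minimum being over all partitions of $\mathbb N$ into $r$ parts.

The problem comes from David Conlon, Jacob Fox, Huy Tuan Pham, "The upper logarithmic density of monochromatic subset sums", arXiv:2105.15195 (2021). The value $c_2=(2+\sqrt3)/4$ is known, and the problem asks to prove or disprove that for every $r\ge3$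
$$c_r=\Big(1-\frac1{2b_0}\Big)\Big(1+\frac1{2rb_0-r}\Big),$$
where $b_0$ is the unique root with $b>1$ of $P(b)=b^r-2rb+r-1$. For $r=2$ this gives $b_0=2+\sqrt3$ and the value $(2+\sqrt3)/4=0.93301\ldots$, so our ratio $4$ was slightly off and $14/15$ can be beaten, but only by a little. We shall prove that the statement is true; the proof works for all $r\ge2$. Write
$$\kappa=\Big(1-\frac1{2b_0}\Big)\Big(1+\frac1{2rb_0-r}\Big).$$

**Theorem 1.** Let $r\ge2$. Then $c_r=\kappa$, and the minimum is attained. Moreover, with $M=(8r)!$: if $A_1,\dots,A_r$ are sets of positive integers (not necessarily disjoint) whose union contains all sufficiently large $n\equiv1\pmod M$, then $\max_i\bar d_\ell(\Sigma(A_i))\ge\kappa$.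

**Theorem 2.** Let $r\ge 2$ and let $A_1,\dots,A_r$ be as in the second part of Theorem 1, with $\max_i\bar d_\ell(\Sigma(A_i))=\kappa$. After renaming the colors there is a sequence $0<s_0<s_1<\cdots$ with $s_{k+1}/s_k\to b_0$ such that, with
$$I_i=\bigcup_{k\ge1,\,k\equiv i\,(r)}\{n:s_{k-1}<\log n\le s_k\},\qquad J_i=\bigcup_{k\ge1,\,k\equiv i\,(r)}\{n:s_{k-1}<\log n\le2s_k\},$$
(i) $\Sigma(A_i)\triangle J_i$ has logarithmic density $0$ for each $i$;
(ii) $A_i\cap I_j$ has logarithmic density $0$ for $i\ne j$. Hence if the $A_i$ partition $\mathbb N$, then each $A_i\triangle I_i$ has logarithmic density $0$.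

Conversely, for every sequence $0<s_0<s_1<\cdots$ with $s_{k+1}/s_k\to b_0$, the partition $A_i=I_i$ (integers $n$ with $\log n\le s_0$ distributed arbitrarily) satisfies $\max_i\bar d_\ell(\Sigma(A_i))=\kappa$.

**Two bookkeeping tools.** For reals $1\le u\le v$,
$$\log(v/u)-\log2\ \le\ \sum_{u\le n\le v}\frac1n\ \le\ \log(v/u)+1.\tag{1}$$
Lower bound: the sum is at least $\log\frac{\lfloor v\rfloor+1}{\lceil u\rceil}$ (if there is no integer in $[u,v]$, both are $0$), and $\lfloor v\rfloor+1\ge v$, $\lceil u\rceil\le2u$. Upper bound: a nonempty sum is at most $\frac1{\lceil u\rceil}+\log\frac v{\lceil u\rceil}\le1+\log\frac vu$, and an empty one is $0$. In particular $\bar d_\ell(A)\le1$ always.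

Second, let $y_0,y_1,\dots$ be positive with $y_{k+1}/y_k\to b>1$. Then $y_{k-j}/y_k\to b^{-j}$ for fixed $j$. Fix $b'\in(1,b)$. All but finitely many ratios are at least $b'$, so there is $C$ with
$$y_{k-j}\le C\,b'^{-j}y_k\qquad(0\le j\le k).\tag{2}$$
By dominated convergence $\sum_{l\ge0,\ k-lr\ge0}y_{k-lr}=(1+o(1))\,y_k\sum_{l\ge0}b^{-lr}$ as $k\to\infty$; dropping boundedly many initial indices does not matter, as $y_k\to\infty$. Taking $j=k$ in (2) shows that only $O(\log t)$ indices have $y_k\le t$; and if $K$ is the largest of them, $\sum_{y_k\le t}y_k\le \sum_{k\le K}y_k=O(y_K)=O(t)$. We call all this *geometric growth*.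

## The function $F$ and the cyclic block colorings

With $r$ colors used cyclically in blocks $b^{k-1}<\log n\le b^k$, the computation of the first section at time $t=2b^k$ gives the proportion
$$\frac{(2b^k-b^{k-1})(1+b^{-r}+b^{-2r}+\cdots)}{2b^k}=F(b):=\frac{1-\frac1{2b}}{1-b^{-r}}=\frac{2b-1}{2(b-b^{1-r})}=\frac{(2b-1)b^{r-1}}{2(b^r-1)} .$$
For $r=2$, $b=4$ this is $\frac78\cdot\frac{16}{15}=\frac{14}{15}$. For $r=3$, $b=2$ it is $\frac34\cdot\frac87=\frac67=0.857\ldots$. So one should minimize $F$.

**Step 1: minimizing $F$.** This step identifies $b_0$ and $\kappa$. The polynomial $P$ is convex on $[1,\infty)$, $P(1)=-r<0$ and $P(b)\to\infty$. So it has a unique root $b_0>1$, with $P<0$ on $[1,b_0)$ and $P>0$ on $(b_0,\infty)$. Next,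
$$\frac{F'}{F}=\frac2{2b-1}+\frac{r-1}b-\frac{rb^{r-1}}{b^r-1}.$$
Multiply by $b(2b-1)(b^r-1)>0$. The result is
$$2b(b^r-1)+(r-1)(2b-1)(b^r-1)-r(2b-1)b^r .$$
The coefficient of $b^{r+1}$ is $2+2(r-1)-2r=0$, that of $b^r$ is $-(r-1)+r=1$, that of $b$ is $-2-2(r-1)=-2r$, and the constant is $r-1$. So the result is exactly $P(b)$. Hence $F$ is strictly decreasing on $(1,b_0]$ and strictly increasing on $[b_0,\infty)$, with a strict global minimum at $b_0$.

From $P(b_0)=0$ we get $b_0^r-1=r(2b_0-1)$, so $\frac1{1-b_0^{-r}}=1+\frac1{b_0^r-1}=1+\frac1{2rb_0-r}$, and therefore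
$$F(b_0)=\kappa=\frac{2b_0-1}{2b_0}\cdot\frac{r(2b_0-1)+1}{r(2b_0-1)}=1-\frac{r-1}{2rb_0}<1.\tag{3}$$
We also record $b_0^{r-1}=2r-\frac{r-1}{b_0}>2r-(r-1)=r+1\ge3$. For $r=3$ one has $P(b)=b^3-6b+2$, $b_0\approx2.26$, $\kappa\approx0.853$.

**Step 2: $c_r\le\kappa$.** This step checks that no other stopping time is worse. Let $b=b_0$, let $s_{k+1}/s_k\to b$ with $0<s_0<s_1<\cdots$ (for example $s_k=b^k$), and let $A_i=I_i$, with the integers $n\le e^{s_0}$ distributed arbitrarily. Only finitely many sums use no summand above $e^{s_0}$. Any other element of $\Sigma(A_i)$ has a representation whose largest summand lies in a block $\{s_{k-1}<\log n\le s_k\}$ with $k\equiv i$. It exceeds $e^{s_{k-1}}$, and with $N=\lfloor e^{s_k}\rfloor$ it is at most $N(N+1)/2\le N^2\le e^{2s_k}$. So $\Sigma(A_i)\subset J_i\cup(\text{finite set})$.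

Let $t$ be large and let $k\equiv i$ be the index with $s_{k-1}\le t<s_{k+r-1}$. Only the stretches $(s_{j-1},2s_j]$ with $j\in\{k,k-r,k-2r,\dots\}$ matter up to $t$, and there are $O(\log t)$ of them. By (1) and geometric growth,
$$\sum_{1\le a\le e^t,\ a\in\Sigma(A_i)}\frac1a\le\min(t,2s_k)-s_{k-1}+\sum_{l\ge1,\ k-lr\ge1}(2s_{k-lr}-s_{k-lr-1})+O(\log t)=\min(t,2s_k)-(\beta+o(1))s_k,$$
where
$$\beta=\frac1b-\Big(2-\frac1b\Big)\frac{b^{-r}}{1-b^{-r}}=\frac1b\Big(1-\frac{2b-1}{b^r-1}\Big)=\frac1b\Big(1-\frac1r\Big)=\frac{r-1}{rb}>0 .$$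
By (3), $1-\beta/2=\kappa$. The ratio $s_k/t\le s_k/s_{k-1}$ is bounded. If $t\le2s_k$, then $s_k/t\ge\frac12$ and dividing by $t$ gives at most $1-(\beta+o(1))\frac{s_k}t\le1-\frac\beta2+o(1)$. If $t>2s_k$, we get at most $(2-\beta+o(1))\frac{s_k}t\le1-\frac\beta2+o(1)$. So $\bar d_\ell(\Sigma(A_i))\le\kappa$ for all $i$.

Hence all that is left for Theorem 1 is the lower bound for sets as described there. That bound also shows that the minimum is attained and that the converse part of Theorem 2 holds.

## Where comparing all colors at one time stops: $5/6$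

For a lower bound, a natural first attempt is to fix $x$, bound $\sum_id_\ell(\Sigma(A_i);x)$ from below, and conclude that some color is at least the average. This cannot reach $\kappa$, as the red/blue coloring of ratio $4$ shows. A number with logarithm $y>4$ can be a sum of both colors only if $y\in(4^j,2\cdot 4^j]$ for some $j\ge1$: it lies in the stretch of its own block, and in the stretch of the previous block only there. So for $t\in[4^k,4^{k+1}]$ the two weights up to $e^t$ add up to at most
$$t+\sum_{j<k}4^j+\min(t-4^k,4^k)+O(\log t).$$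
Divided by $2t$, the main term increases until $t=2\cdot4^k$ and decreases afterwards. There it is at most
$$\frac{2\cdot4^k+\frac43\cdot4^k}{4\cdot4^k}=\frac56 .$$
So at every single time the average over the two colors is at most $\frac56+o(1)$, while $c_2=0.933\dots$. An argument that looks at both colors at the same time gives at most $5/6$.

What goes wrong is that the colors peak at *different* times: red at $2\cdot4^k$ for odd $k$, blue at $2\cdot4^k$ for even $k$. The lower bound will evaluate each color at its own time, the end of its last completed stretch, and add these $r$ inequalities although they refer to $r$ different times.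

Before that we need to know that in an arbitrary coloring the stretches are really filled. In a dyadic block $(2^m,2^{m+1}]$ some color has a positive proportion $\delta$ of the integers, and one hopes that its sums fill most of the scales from $m$ to $2m$. There is an obstacle: if the elements are all even, so are the sums. For general dense sets one obtains only a residue class modulo some bounded $h$, which costs a factor $h$ in weight. The remedy is to look only at integers $n\equiv1\pmod M$ with $M=(8r)!$. Then $h$ will be a multiple of $M$ that has no prime factors outside $M$, so all elements are coprime to $h$, and coprime elements reach all residues.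

## Subset sums of a dense set in $(X,2X]$

**Lemma 1.** Let $0<\delta\le1$. There are $X_0$, $C\ge1$, $c'\in(0,1)$ depending only on $\delta$ such that if $X\ge X_0$ and $B\subset(X,2X]$ is a set of integers with $|B|\ge\delta X$, then there is a positive integer $h\le H:=4/\delta$, a difference of two elements of $B$, such that:
(a) for some residue $\alpha$ mod $h$, $\Sigma(B)$ contains every integer $n\equiv\alpha\pmod h$ in $[CX\log X,c'X^2]$;
(b) if all elements of $B$ are coprime to $h$, then $\Sigma(B)$ contains every integer in $[CX\log X,c'X^2]$.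

The plan is to use few elements to build a long arithmetic progression of difference $h$ and length at least $X$, and then to slide this progression along sums of the remaining elements. In the proof "$X$ large" means large in terms of $\delta$.

**Step 1: choice of $h$.** We want a small difference that occurs very often. Order $B$ and pair the 1st element with the 2nd, the 3rd with the 4th, and so on. This gives at least $(\delta X-1)/2$ disjoint pairs, and their differences sum to at most $X$. Fewer than $\delta X/4$ of them have difference greater than $4/\delta$, since otherwise the sum would exceed $X$. So at least $\delta X/4-\frac12$ pairs have difference at most $4/\delta$, and for some $h\le4/\delta$ at least $(\frac{\delta X}4-\frac12)\frac\delta4\ge\frac{\delta^2X}{32}$ disjoint pairs have difference exactly $h$, for $X$ large.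

**Step 2: a progression of length at least $X$ from $O(\log X)$ pairs.** Put $\ell_0=8H/\delta$. We choose disjoint pairs $a_j<a_j'$ in $B$ one after another, with $d_j=a_j'-a_j$ divisible by $h$, and write $D$ for the current sum of the $d_j$. First take $\lceil\ell_0/h\rceil$ pairs with $d_j=h$; these exist by Step 1 for $X$ large, and now $D\ge\ell_0$.

While $D<X$, add a pair as follows. Let $B'$ be the set of unused elements; suppose $|B'|\ge\delta X/2$ (justified below). Put $\ell=D\in[\ell_0,X)$. Cover $(X,2X]$ by at most $\lceil X/\ell\rceil\le2X/\ell$ half-open intervals of length $\ell$. One contains at least $\delta\ell/4$ elements of $B'$, and some class mod $h$ contains $u\ge\delta\ell/(4h)$ of these. By the choice of $\ell_0$, $u\ge\frac{\delta\ell_0}{4h}=\frac{2H}h\ge2$. The largest and smallest of these $u$ elements differ by a multiple $d$ of $h$ with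
$$\frac{\delta\ell}8\le\frac{uh}2\le(u-1)h\le d<\ell=D .$$
Use this pair. Each such step multiplies $D$ by at least $1+\delta/8$. So the process ends with $D\ge X$ after a total of $L\le C_1\log X$ pairs, $C_1=C_1(\delta)$. For $X$ large, $2C_1\log X\le\delta X/4$, so as long as at most $C_1\log X$ pairs have been used, at least $\delta X/2$ elements are unused; this justifies the assumption on $B'$ at every step.

Each $d_j$ is a multiple of $h$ with $d_j\le h+\sum_{i<j}d_i$. By induction the subset sums of the $d_j$ are exactly $0,h,2h,\dots,D$: if those of $d_1,\dots,d_{j-1}$ are all multiples of $h$ in $[0,D_{j-1}]$, then $d_j$ adds all multiples of $h$ in $[d_j,D_{j-1}+d_j]$, and $d_j\le D_{j-1}+h$ leaves no gap. Choosing one element from each pair, we get as sums all elements of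
$$\alpha_0+\{0,h,2h,\dots,D\},\qquad\alpha_0=\sum_ja_j\le2C_1X\log X .$$

**Step 3: a set $R$ that repairs residues (only for (b)).** In case (a) let $R=\emptyset$. In case (b) let $R$ consist of $h-1$ further unused elements. Then $\Sigma(R)$ meets every class mod $h$. Indeed, let $\mathcal S_j$ be the set of residues of subset sums of the first $j$ elements of $R$ and let $u$ be the next element. If $\mathcal S_j\cup(\mathcal S_j+u)=\mathcal S_j$, then $\mathcal S_j+u=\mathcal S_j$ by cardinality, and since $u$ generates $\mathbb Z/h$, $\mathcal S_j=\mathbb Z/h$. So each new element enlarges the set until it is everything: $|\mathcal S_j|\ge\min(h,j+1)$. Also $\Sigma(R)\subset[0,2Xh]$.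

**Step 4: a set $E$ whose $k$-sums climb in steps shorter than $X$.** For $X$ large at least $\delta X/2$ elements of $B$ are still unused, so there are $q\ge\frac{\delta X}{2h}\ge\varepsilon X$ of them, $\varepsilon=\delta^2/8$, in one class $e$ mod $h$. Call them $E=\{e_1<\dots<e_q\}$. For $1\le k\le q/2$ let $\mu_k=e_1+\dots+e_k$ and $\nu_k=e_{q-k+1}+\dots+e_q$. Since $e_{q-k+j}-e_j\ge q-k$,
$$\nu_k-\mu_k\ge k(q-k)\ge\frac{kq}2\ge\frac{k\varepsilon X}2 .$$
Start from $\{e_1,\dots,e_k\}$ and replace $e_j$ by $e_{q-k+j}$ for $j=k,k-1,\dots,1$ in turn. The elements stay distinct, and the sum rises from $\mu_k$ to $\nu_k$, each time by a positive amount less than $X$. So for every integer $y\in[\mu_k,\nu_k]$ there is a $k$-sum $w$ of $E$ with $0\le y-w<X\le D$. Moreover $w\equiv ke\pmod h$.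

**Step 5: assembling (b).** Let $n$ be an integer with $\alpha_0+\mu_k+2Xh\le n\le\alpha_0+\nu_k$. Choose $\rho\in\Sigma(R)$ with $\rho\equiv n-\alpha_0-ke\pmod h$. Then $y=n-\alpha_0-\rho\in[\mu_k,\nu_k]$. With $w$ from Step 4, $y-w\in[0,D]$ and $y-w\equiv0\pmod h$. So
$$n=(\alpha_0+(y-w))+\rho+w\in\Sigma(B),$$
since the pairs, $R$ and $E$ are disjoint. The ranges of $n$ for $k$ and $k+1$ overlap if $\mu_{k+1}+2Xh\le\nu_k$. As $\mu_{k+1}\le\mu_k+2X$, this holds when $k\varepsilon/2\ge2(h+1)$, hence for all $k\ge k_0:=\lceil4(H+1)/\varepsilon\rceil$. So $\Sigma(B)$ contains all integers in $[\alpha_0+\mu_{k_0}+2Xh,\ \alpha_0+\nu_{\lfloor q/2\rfloor}]$. The lower end is at most $2C_1X\log X+2Xk_0+2XH=O_\delta(X\log X)$. The upper end is at least $X\lfloor q/2\rfloor\ge\varepsilon X^2/4$ for $X$ large.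

**Step 6: assembling (a).** We now use only $k$ divisible by $h$, so that $w\equiv0\pmod h$. If $n\equiv\alpha_0\pmod h$ lies in $[\alpha_0+\mu_k,\alpha_0+\nu_k]$, put $y=n-\alpha_0$. Then $y-w\in[0,D]$ is divisible by $h$ and $n=(\alpha_0+(y-w))+w\in\Sigma(B)$. For $k\ge k_0$ we have $\mu_{k+h}\le\mu_k+2Xh\le\nu_k$, so the ranges for $k$ and $k+h$ overlap. Let $k_1\le k_0+h$ be the least multiple of $h$ that is $\ge k_0$, and $k_2\ge q/2-h$ the greatest multiple of $h$ that is $\le q/2$. All $n\equiv\alpha_0\pmod h$ in $[\alpha_0+\mu_{k_1},\alpha_0+\nu_{k_2}]$ lie in $\Sigma(B)$. Here $\alpha_0+\mu_{k_1}\le2C_1X\log X+2X(k_0+H)=O_\delta(X\log X)$ and $\nu_{k_2}\ge X(q/2-H)\ge\varepsilon X^2/4$ for $X$ large. $\square$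

## From colors to unions of intervals $[m,2m]$

Let $A_1,\dots,A_r$ be as in the second part of Theorem 1, $M=(8r)!$, $\delta=1/(2rM)$. Put $w(Q;t)=\sum_{n\in Q,\,1\le n\le2^t}1/n$, so that $d_\ell(Q;2^t)=w(Q;t)/(t\log2)$.

**Step 1: each scale $m$ gets a color $\chi(m)$.** Let $m$ be a large integer and $X=2^m$. At least $X/M-1\ge X/(2M)$ integers in $(X,2X]$ are $\equiv1\pmod M$, and all are covered by the $A_i$. So some $A_i$ contains at least $\delta X$ of them. Fix one such $i=:\chi(m)$ and let $B$ be this set of elements of $A_i$. Apply Lemma 1. Since $h$ is a difference of elements of $B$, $h=gM$. From $h\le4/\delta=8rM$ we get $g\le8r$, so $g\mid(8r)!=M$. Elements of $B$ are coprime to $M$, hence to $g$ and to $h=gM$. So Lemma 1(b) applies: $\Sigma(A_{\chi(m)})$ contains all integers in $[C\,2^m m\log2,\ c'2^{2m}]$. Thus there are constants $\gamma\ge1$, $m_0\ge2$ (take $\gamma\ge1+\log_2C$ and $\gamma\ge\log_2(1/c')$) such that for all integers $m\ge m_0$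
$$n\in\mathbb Z,\quad m+\gamma\log_2m\le\log_2n\le2m-\gamma\quad\Longrightarrow\quad n\in\Sigma(A_{\chi(m)}).\tag{4}$$

**Step 2: the model.** Let $T_i=\{m\ge m_0:\chi(m)=i\}$, $U_i=\bigcup_{m\in T_i}[m,2m]\subset\mathbb R$ and $f_i(t)=|U_i\cap[0,t]|$ (Lebesgue measure). Up to the small losses at the ends in (4), color $i$ fills the scales in $U_i$. There may be many $m\in T_i$, so the losses must be controlled.

**Lemma 2.** The set $\{n:\log_2n\in U_i,\ n\notin\Sigma(A_i)\}$ has weight $w(\,\cdot\,;t)=O(\log^2t)$. Consequently:

* $w(\Sigma(A_i);t)\ge f_i(t)\log2-O(\log^2t)$, hence $\limsup_{t\to\infty}f_i(t)/t\le\bar d_\ell(\Sigma(A_i))$;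
* if $W\subset U_i$ is a union of disjoint closed intervals, $O(\log t)$ of which meet $[0,t]$, then $w(\{n\in\Sigma(A_i):\log_2n\in W\};t)\ge|W\cap[0,t]|\log2-O(\log^2t)$.

*Proof.* The point is that $O(\log t)$ of the intervals $[m,2m]$ suffice. For each window $(2^j,2^{j+1}]$ meeting $T_i$ let $a\le a'$ be the least and greatest elements of $T_i$ in it. Since $a'\le2^{j+1}<2a$, the union of $[m,2m]$ over $m\in T_i\cap(2^j,2^{j+1}]$ is $[a,2a']=[a,2a]\cup[a',2a']$. Let $G$ be the set of all these $a,a'$. Then $U_i=\bigcup_{m\in G}[m,2m]$, and $G$ has $O(\log t)$ elements $\le t$.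

Let $n\le2^t$ with $\log_2n\in U_i$, $n\notin\Sigma(A_i)$. Then $\log_2n\in[m,2m]$ for some $m\in G$, $m\le t$, and by (4) $\log_2n\in[m,m+\gamma\log_2m]\cup[2m-\gamma,2m]$. By (1) this gives weight $O(\log t)$ for each $m$, hence $O(\log^2t)$ in total. For the consequences: $U_i\cap[0,t]$, respectively $W\cap[0,t]$, consists of $O(\log t)$ closed intervals. By (1) the integers $n$ with $\log_2n$ in it have weight at least its length times $\log2$, minus $O(\log t)$. Subtract the exceptional set. $\square$

## A chain of components, read at $r$ different times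

Let $c=\max_i\bar d_\ell(\Sigma(A_i))\le1$. If $c=1$ then $c>\kappa$, so assume $c<1$.

**Step 1: the shape of the components.** We record what $c<1$ means for the $U_i$. By Lemma 2, $f_i(t)\le ct+\omega(t)$ for all $i,t$, where $\omega(t)=\sup_{s\le t}\max_i(f_i(s)-cs)^+$ is nondecreasing and $\omega(t)=o(t)$, since $(f_i(s)-cs)^+=o(s)$. Every component of $U_i$ is bounded: otherwise $f_i(t)\ge t-O(1)$, contradicting $c<1$. Only finitely many $m$ lie below any bound, so each component is a finite union of intervals $[m,2m]$, $m\in T_i$. It has the form $[p,2q]$ with $p,q\in T_i$, and all elements of $T_i$ in it lie in $[p,q]$, because $m$ in the component forces $2m\le2q$.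

**Step 2: selecting components that cover the scales in order.** Put $q_0=m_0-1\ge1$. Given $q_{k-1}$, let $\sigma(k)=\chi(q_{k-1}+1)$ and let $[p_k,2q_k]$ be the component of $U_{\sigma(k)}$ containing the point $q_{k-1}+1\in T_{\sigma(k)}$. By Step 1,
$$p_k\le q_{k-1}+1\le q_k.\tag{5}$$
So $q_k$ is strictly increasing. Chosen components of the same color are distinct (their $q_k$ differ), hence disjoint. So if $k<k'$ and $\sigma(k)=\sigma(k')$, then $p_{k'}>2q_k$. Among the $r+1$ indices $n,\dots,n+r$ two, say $j<j'$, have the same color, and then $q_{n+r}\ge q_{j'}\ge p_{j'}>2q_j\ge2q_n$. So $q_n$ grows exponentially, and $n=o(q_n)$.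

In the red/blue coloring of the first section, this chain is essentially the sequence of its blocks.

**Step 3: the main inequality.** Here each color is read at its own time. Let $n\ge r$. For each color $i$ occurring among $\sigma(1),\dots,\sigma(n)$ let $k_i=k_i(n)$ be its last occurrence. The chosen components of color $i$ with index $\le n$ are disjoint and contained in $U_i\cap[0,2q_{k_i}]$. With (5),
$$\sum_{j\le n,\ \sigma(j)=i}(2q_j-q_{j-1}-1)\le\sum_{j\le n,\ \sigma(j)=i}(2q_j-p_j)\le f_i(2q_{k_i})\le2cq_{k_i}+\omega(2q_n).$$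
Sum over $i$ and let $S_n=\sum_{j=1}^nq_j$, $S_0=0$. On the left every index $j\le n$ appears exactly once. On the right the $k_i$ are at most $r$ distinct indices $\le n$, and $q$ is increasing. Hence
$$2S_n-S_{n-1}-q_0-n\le2c\sum_iq_{k_i(n)}+r\omega(2q_n)\le2c(S_n-S_{n-r})+r\omega(2q_n).\tag{6}$$
The colors have disappeared, and what remains is a recursive inequality:
$$(2-2c)S_n\le S_{n-1}-2cS_{n-r}+E_n,\qquad E_n=q_0+n+r\omega(2q_n)=o(S_n).\tag{7}$$

**Step 4: passing to ratios.** We extract $F$ from (7). Let $x_n=S_n/S_{n-1}>1$ for $n\ge2$. From (7), $(2-2c-o(1))x_n\le1$, so $(x_n)$ is bounded (as $c<1$), and therefore $E_n/S_{n-1}=o(1)\,x_n\to0$. Dividing (7) by $S_{n-1}$,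
$$(2-2c)x_n\le1-\frac{2c}{x_{n-1}x_{n-2}\cdots x_{n-r+1}}+o(1).\tag{8}$$
Let $x^*=\limsup x_n\in[1,\infty)$. Since $x_{n-j}\le x^*+o(1)$ for $1\le j\le r-1$, (8) gives $(2-2c)x_n\le1-2c\,(x^*)^{1-r}+o(1)$. Taking the $\limsup$, $(2-2c)x^*\le1-2c\,(x^*)^{1-r}$, that is,
$$2x^*-1\le2c\big(x^*-(x^*)^{1-r}\big).\tag{9}$$
If $x^*=1$ this reads $1\le0$, which is impossible. So $x^*>1$ and
$$c\ge\frac{2x^*-1}{2(x^*-(x^*)^{1-r})}=F(x^*)\ge F(b_0)=\kappa .$$
Together with the upper bound, this proves Theorem 1 and the converse part of Theorem 2. In particular the formula for $c_r$ is correct for every $r\ge3$ (and for $r=2$), and the minimum is attained by the cyclic partition into the blocks of integers in $(e^{b_0^{k-1}},e^{b_0^k}]$. $\blacksquare$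

## When equality holds: ratios converge and colors become cyclic

From here on assume $c=\kappa$ and write $b=b_0$. Since $\kappa<1$, everything in the last section applies. By (9), $F(x^*)\le\kappa$, and as $b$ is the strict minimum of $F$, $x^*=b$.

**Step 1: $x_n\to b$.** So far only the $\limsup$ is known; we show that a single dip below $b$ would propagate forever and push the ratios below $1$. Put
$$g(u)=\frac{1-2\kappa u^{1-r}}{2-2\kappa},$$
which is increasing on $[1,\infty)$. For $u>1$, $F(u)\ge\kappa$ means $2u-1\ge2\kappa(u-u^{1-r})$, which is equivalent to $g(u)\le u$; equality holds iff $u=b$. Also $(2-2\kappa)(g(1)-1)=-1<0$. So $g(b)=b$ and $g(u)<u$ for all $u\ge1$, $u\ne b$.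

Suppose $x_n\not\to b$. As $(x_n)$ is bounded with $\limsup$ equal to $b$, a diagonal argument gives $n_l\to\infty$ such that $x_{n_l+j}\to z_j$ for every $j\in\mathbb Z$, with $z_0<b$. Then $z_j\in[1,b]$, and by (8)
$$(2-2\kappa)z_j\le1-\frac{2\kappa}{z_{j-1}\cdots z_{j-r+1}}\qquad(j\in\mathbb Z).$$
If one of $z_{j-1},\dots,z_{j-r+1}$ is $<b$, the product is $<b^{r-1}$ and $z_j<g(b)=b$. By induction $z_j<b$ for all $j\ge0$. Let $m_j=\max(z_j,\dots,z_{j-r+2})$, a maximum of $r-1$ terms. For $j\ge r-2$ all these indices are $\ge0$, so $m_j<b$ and $z_{j+1}\le g(m_j)<m_j$. So $m_j$ is nonincreasing for $j\ge r-2$. Hence $z_{j+s}\le g(m_{j+s-1})\le g(m_j)$ for $1\le s\le r-1$, that is, $m_{j+r-1}\le g(m_j)$. Since $g$ is increasing, the $l$-th iterate of $g$ at $m_{r-2}\in[1,b)$ is at least $m_{r-2+l(r-1)}\ge1$. So the iterates stay in $[1,b)$, decrease because $g(u)<u$ there, and converge to a fixed point of $g$ in $[1,b)$. There is none, a contradiction.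

Since $q_n=S_{n-1}(x_n-1)$, we conclude
$$\frac{q_{n+1}}{q_n}\to b,\qquad\frac{S_n}{q_n}\to\frac b{b-1},\qquad\frac{S_{n-1}}{q_n}\to\frac1{b-1}.$$

**Step 2: $\sigma$ is eventually cyclic.** We show that otherwise the second inequality in (6) loses a positive proportion. Suppose that for infinitely many $n$ the set $\{k_i(n)\}$ is not $\{n,n-1,\dots,n-r+1\}$. For such $n>r$ it has at most $r$ elements and omits one of the $r$ largest indices. The largest possible sum then omits $n-r+1$ and uses $n-r$ instead, so $\sum_iq_{k_i(n)}\le S_n-S_{n-r}-(q_{n-r+1}-q_{n-r})$. Insert this in the first inequality of (6), divide by $q_n$ and let $n\to\infty$ along these $n$. With $(S_n-S_{n-r})/q_n\to1+b^{-1}+\dots+b^{1-r}=\frac{b(1-b^{-r})}{b-1}$ we get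
$$\frac{2b-1}{b-1}\le2\kappa\Big[\frac{b(1-b^{-r})}{b-1}-b^{1-r}(1-b^{-1})\Big]<\frac{2\kappa b(1-b^{-r})}{b-1}=\frac{2b-1}{b-1},$$
where the last equality is $\kappa=F(b)$. This is a contradiction. So for all large $n$ the last occurrences are exactly $n,\dots,n-r+1$, which means that the colors $\sigma(n),\dots,\sigma(n-r+1)$ are distinct, hence all $r$ colors. Comparing the windows $n,\dots,n+r-1$ and $n+1,\dots,n+r$ gives $\sigma(n+r)=\sigma(n)$ for all large $n$.

Drop an initial segment of indices, re-index and rename the colors, so that $\sigma(k)\equiv k\pmod r$ for all $k\ge1$; now $q_0$ is some large element of the old sequence. The relations (5) and the disjointness of chosen components of the same color persist. Set $s_k=q_k\log2$. Then $0<s_0<s_1<\cdots$ and $s_{k+1}/s_k\to b$. From now on $q_k$ has geometric growth.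

## Equality continued: the sums fill $J_i$ and nothing else

**Step 3: proof of (i).** At the times $2q_n$ the guaranteed part of $\Sigma(A_i)$ already exhausts the density $\kappa$, so the rest must be negligible. Let
$$W_i=\bigcup_{k\ge1,\,k\equiv i\,(r)}[q_{k-1}+1,2q_k]\subset U_i ,$$
a disjoint union because the intervals lie in different components of $U_i$, with $O(\log t)$ intervals meeting $[0,t]$. For $n\equiv i$ the next interval starts at $q_{n+r-1}+1\ge p_{n+r}>2q_n$. By geometric growth,
$$|W_i\cap[0,2q_n]|=\sum_{l\ge0,\ n-lr\ge1}(2q_{n-lr}-q_{n-lr-1}-1)=(1+o(1))\,q_n\Big(2-\frac1b\Big)\sum_{l\ge0}b^{-lr}=(2\kappa+o(1))q_n ,$$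
since $(2-\frac1b)/(1-b^{-r})=2F(b)=2\kappa$. By Lemma 2, the $a\in\Sigma(A_i)$ with $\log_2a\in W_i$ have weight at least $(2\kappa-o(1))q_n\log2$ up to $2^{2q_n}$. All of $\Sigma(A_i)$ has weight at most $(\kappa+o(1))\cdot2q_n\log2$ up to $2^{2q_n}$. So the excess
$$e_i(t):=w(\{a\in\Sigma(A_i):\log_2a\notin W_i\};t)$$
satisfies $e_i(2q_n)=o(q_n)$ for $n\equiv i$. As $e_i$ is nondecreasing and $q_{n+r}/q_n$ is bounded, for $2q_n\le t<2q_{n+r}$ we get $e_i(t)\le e_i(2q_{n+r})=o(q_{n+r})=o(t)$. Thus
$$e_i(t)=o(t)\qquad(t\to\infty).\tag{10}$$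
Conversely, the $n\notin\Sigma(A_i)$ with $\log_2n\in W_i$ have weight $O(\log^2t)$ by Lemma 2. Finally $J_i$ is the set of $n$ with $q_{k-1}<\log_2n\le2q_k$ for some $k\ge1$, $k\equiv i$. It contains $\{n:\log_2n\in W_i\}$, and the difference consists only of $n$ with $\log_2n\in[q_{k-1},q_{k-1}+1]$ for some $k\equiv i$, of total weight $O(\log t)$. So $\Sigma(A_i)\triangle J_i$ has weight $o(t)$ up to $2^t$, which is (i).

**Step 4: $A_i$ is sparse strictly inside the blocks of the other colors.** If $A_i$ had a dense piece there, Lemma 1(a) would put a positive proportion of sums into a gap of $W_i$, against (10). Here only one residue class is available, and it is enough. Fix $0<\varepsilon<\frac12$ and $0<\eta\le1$.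

*Claim:* for all large $k\equiv i$ there is no integer $m$ with $(1+\varepsilon)q_k\le m\le(1-\varepsilon)q_{k+r-1}$ and $|A_i\cap(2^m,2^{m+1}]|\ge\eta2^m$.

Suppose there is such an $m$. By Lemma 1(a) with $\delta=\eta$, $X=2^m$, there are $h\le4/\eta$, a residue class mod $h$, and $\gamma'=\gamma'(\eta)$ such that all integers $n$ of this class with $m+\gamma'\log_2m\le\log_2n\le2m-\gamma'$ lie in $\Sigma(A_i)$. Consider
$$K=\big[\max(m+\gamma'\log_2m,\,2q_k),\ \min(2m-\gamma',\,q_{k+r-1})\big].$$
Its length is the least of four differences. For $k$ large in terms of $\varepsilon,\eta$, the bounds on $m$ give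
$$2m-\gamma'-m-\gamma'\log_2m\ge\tfrac12q_k,\qquad2m-\gamma'-2q_k\ge2\varepsilon q_k-\gamma'\ge\varepsilon q_k,$$
$$q_{k+r-1}-m-\gamma'\log_2m\ge\varepsilon q_{k+r-1}-\gamma'\log_2q_{k+r-1}\ge\tfrac\varepsilon2q_k,\qquad q_{k+r-1}-2q_k=(b^{r-1}-2+o(1))q_k\ge\tfrac12q_k,$$
the last because $b^{r-1}>3$. So $|K|\ge\frac\varepsilon2q_k$. The interior of $K$ is disjoint from $W_i$, since $W_i$ does not meet $(2q_k,q_{k+r-1}+1)$: the interval of $W_i$ with index $k$ ends at $2q_k$ and the next one starts at $q_{k+r-1}+1$.

We need the weight of one residue class. For reals $1\le u<v$, let $n_1$ be the least element $>u$ of a class mod $h$ and suppose $n_1<v$; let $n_2$ be its greatest element $<v$. Then $n_1\le u+h$ and $n_2+h\ge v$, so the weight of the class in $(u,v)$ is at least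
$$\frac1h\int_{n_1}^{n_2+h}\frac{dy}y\ge\frac1h\log\frac v{u+h}\ge\frac1h\log\frac vu-\frac1h\cdot\frac hu\ge\frac1h\log\frac vu-1 .$$
If $n_1\ge v$ then $v\le u+h$, so $\frac1h\log\frac v{u+h}\le0$ and the bound still holds. So the integers of our class with $\log_2n$ in the interior of $K$ have weight at least $\frac1h|K|\log2-1$. They lie in $\Sigma(A_i)$ and outside $W_i$, so
$$e_i(q_{k+r-1})\ge\frac\eta4\cdot\frac\varepsilon2\,q_k\log2-1 .$$
Since $q_{k+r-1}=O(q_k)$, this contradicts (10) for large $k$, and the claim is proved.

**Step 5: proof of (ii).** We sum the claim over all scales. Apart from integers with $\log_2n$ bounded, the integers in $\bigcup_{j\ne i}I_j$ are those with $\log_2n\in(q_k,q_{k+r-1}]$ for some $k\ge1$, $k\equiv i$: these are the blocks with indices $k+1,\dots,k+r-1$. Each such $n$ lies in exactly one dyadic block $(2^m,2^{m+1}]$. If $(1+\varepsilon)q_k\le m\le(1-\varepsilon)q_{k+r-1}$, then $m$ is in the range of the claim. If $m<(1+\varepsilon)q_k$, then $\log_2n<(1+\varepsilon)q_k+1$. If $m>(1-\varepsilon)q_{k+r-1}$, then $\log_2n>(1-\varepsilon)q_{k+r-1}$.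 So, up to $O_{\varepsilon,\eta}(1)$ coming from the small $k$, the weight $w(A_i\cap\bigcup_{j\ne i}I_j;t)$ is at most the sum of two contributions: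

* dyadic blocks $(2^m,2^{m+1}]$, $m\le t$, in the range of the claim. Each contains fewer than $\eta2^m$ elements of $A_i$, hence has weight at most $\eta$; the total is at most $\eta(t+1)$.
* integers $n\le2^t$ with $\log_2n$ in $[q_k,(1+\varepsilon)q_k+1]$ or $[(1-\varepsilon)q_{k+r-1},q_{k+r-1}]$. By (1) each such interval has weight at most $\varepsilon q\log2+O(1)$ with $q=q_k$ or $q=q_{k+r-1}$. Only those with $q\le2t$ matter, as $\varepsilon<\frac12$. By geometric growth the total is $O(\varepsilon t)+O(\log t)$, with an implied constant in $O(\varepsilon t)$ that does not depend on $\varepsilon,\eta$.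

Divide by $t$, let $t\to\infty$, and then let $\varepsilon,\eta\to0$. This shows that $A_i\cap\bigcup_{j\ne i}I_j$ has logarithmic density $0$, which gives (ii).

Suppose finally that the $A_i$ partition $\mathbb N$. The sets $I_1,\dots,I_r$ partition the integers with $\log n>s_0$. So a large $n\in A_i\setminus I_i$ lies in $A_i\cap I_j$ for some $j\ne i$, and a large $n\in I_i\setminus A_i$ lies in $A_j\cap I_i$ for some $j\ne i$. Up to a finite set, therefore,
$$A_i\triangle I_i\subset\bigcup_{j\ne i}\big((A_i\cap I_j)\cup(A_j\cap I_i)\big),$$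
and the right-hand side has logarithmic density $0$ by (ii). This completes the proof of Theorem 2. $\blacksquare$
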